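# Collapsing compact null sets of the plane onto finitely many segments

Throughout, $\lambda^2$ and $\lambda^1$ are Lebesgue measure in the plane and on the line, and $|\cdot|$ is the Euclidean norm. "Null" means $\lambda^2$-null unless we speak of subsets of the line. A contraction is a $1$-Lipschitz map, that is, $|f(x)-f(y)|\le|x-y|$ for all $x,y$ in the domain. A single point counts as a degenerate segment.

## 1. The Cantor set times an interval, straight and bent

Let $A\subset[0,1]$ be the middle-third Cantor set and let $A_k\supset A$ be its $k$-th stage, which consists of $2^k$ closed intervals of length $3^{-k}$. Put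
$$g_k(u)=\begin{cases}u,&u<0,\\ \lambda^1([0,u]\setminus A_k),&u\ge 0.\end{cases}$$
The function $g_k$ is continuous, has slope $0$ on the intervals of $A_k$ and slope $1$ elsewhere. So it is $1$-Lipschitz, and it takes only finitely many values on $A_k$. Moreover $0\le u-g_k(u)\le\lambda^1(A_k)=(2/3)^k$. For $k=1$ it is $0$ on $[0,\frac13]$, it is $u-\frac13$ on $[\frac13,\frac23]$, and it is $\frac13$ on $[\frac23,1]$. In words, $g_k$ squeezes each interval of $A_k$ to a point and moves the rest rigidly to the left.

Consider $C_1=A\times[0,1]$. The map $f(x,y)=(g_k(x),y)$ is a contraction, it moves every point by at most $(2/3)^k$, and $f(C_1)$ lies in $2^k$ vertical segments. So this null set can be pressed onto finitely many segments by a contraction that is as close to the identity as we like.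

Consider next $C_2=(A\times[0,1])\cup([0,1]\times A)$. The map $f(x,y)=(g_k(x),g_k(y))$ is again a contraction, because each coordinate difference does not grow. It moves points by at most $\sqrt2\,(2/3)^k$, and it sends $C_2$ into finitely many vertical and horizontal segments.

Now bend the picture. Let $\psi:\mathbb R\to\mathbb R$ be piecewise linear with finitely many pieces and slopes of absolute value at most $s$, and let
$$C_3=\{(x,y):\ 0\le x\le 1,\ y-\psi(x)\in A\}.$$
This set is compact, and it is null by Fubini, since its vertical sections are null. Collapse vertically along copies of the graph of $\psi$: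
$$f(x,y)=(x,h(x,y)),\qquad h(x,y)=\psi(x)+g_k(y-\psi(x)).$$
Then $f$ moves points by at most $(2/3)^k$, and $f(C_3)$ lies on finitely many translates of the graph of $\psi$ over $[0,1]$, hence in finitely many segments. Look at the gradient of $h$. Where $g_k$ has slope $1$ we have $g_k(u)=u-b$ with $b$ locally constant, so $h=y-b$ and $\nabla h=(0,1)$. Where $g_k$ is constant, $h=\psi(x)+\text{const}$ and $\nabla h=(\psi'(x),0)$. The linear part of $f$ is therefore the identity or $(x,y)\mapsto(x,s'x)$ with $|s'|\le s$, and $f$ is $\sqrt{1+s^2}$-Lipschitz. Two observations will stay with us.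

First, the constant $\sqrt{1+s^2}$ does not depend on $k$: collapsing a million strips costs no more than collapsing one. Second, the constant is really lost if $\psi$ has slope $s\neq0$ somewhere over $(0,1)$: two nearby points of one collapsed strip, at the same height over that piece, with difference $(\Delta x,0)$, go to points with difference $(\Delta x,s\Delta x)$. So $f$ is not a contraction. We can divide $f$ by $\sqrt{1+s^2}$, but this moves points by an amount that does not shrink as $k\to\infty$. It is small only if $s$ is small, and then it is small of order $s^2$. (For a straight line $\psi$ one would collapse at right angles to the line and lose nothing. A bent $\psi$ has no single right angle.)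

A general compact null set has no product structure and may meet curves in all directions. The question is the following, taken from Richárd Balka, Márton Elekes, András Máthé, "Answer to a question of Kolmogorov", arXiv:1210.5758 (2012). Given a compact null set $C\subset\mathbb R^2$ and $\varepsilon>0$, is there always a contraction $f:C\to\mathbb R^2$ with $|f(x)-x|\le\varepsilon$ on $C$ such that finitely many segments cover $f(C)$?

## 2. The two theorems, and the facts they rest on

The answer is yes, for every compact null $C$ and every $\varepsilon>0$. To state it in a strong form we need one definition.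

**Definition (piecewise affine).** A map from $\mathbb R^2$ to $\mathbb R^2$ or to $\mathbb R$ is piecewise affine if it is continuous and $\mathbb R^2$ is a finite union of closed convex, possibly unbounded, polygons with nonempty interior, on each of which the map is affine.

For example, the map $f$ built for $C_3$ above is piecewise affine: cut the plane along the vertical lines through the breakpoints of $\psi$ and along the translates of its graph that bound the strips.

**Theorem 1.** Let $C\subset\mathbb R^2$ be compact and null and let $\varepsilon>0$. There is a piecewise affine contraction $f:\mathbb R^2\to\mathbb R^2$ such that $|f(x)-x|\le\varepsilon$ for $x\in C$ and $f$ maps a neighborhood of $C$ into a finite union of segments.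

**Theorem 2.** Let $\|\cdot\|$ be a norm on $\mathbb R^2$ and $E\subset\mathbb R^2$. The following are equivalent.

1. $E$ is bounded and $\lambda^2(\overline E)=0$.
2. For every $\varepsilon>0$ there is a $\|\cdot\|$-contraction $f:E\to\mathbb R^2$ with $\|f(x)-x\|\le\varepsilon$ on $E$ and $f(E)$ covered by finitely many segments.
3. There is $L<\infty$ such that for every $\varepsilon>0$ there is an $L$-Lipschitz $f:E\to\mathbb R^2$ with $\|f(x)-x\|\le\varepsilon$ on $E$ and $f(E)$ contained in a compact null set.

In particular, a compact set $C$ has the property in the question for every $\varepsilon>0$ if and only if $\lambda^2(C)=0$, and the same holds for contractions with respect to any norm. For the necessity of nullness one may even allow $L$-Lipschitz maps with a fixed, arbitrarily large $L$ and arbitrary compact null targets.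

We use the following elementary facts.

*Compositions.* A composition $g\circ f$ of piecewise affine maps is piecewise affine. If $f$ is affine on the polygon $P$ and $g$ is affine on the polygon $R$, then $g\circ f$ is affine on $P\cap f^{-1}(R)$, which is again a closed convex polygon, possibly without interior. Finitely many such sets cover the plane. The ones without interior are closed and nowhere dense, so the union of the others is dense; it is closed, so it is everything.

*Segments.* A piecewise affine map sends a finite union of segments to a finite union of segments, because each polygon cuts a segment in a segment (or not at all).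

*Points on a graph.* Let $Z$ be a set of points with coordinates $(x,y)$ with respect to some basis. Then $Z$ lies on the graph of an $L$-Lipschitz function $\mathbb R\to\mathbb R$ if and only if $|\Delta y|\le L|\Delta x|$ for any two points of $Z$, where $\Delta$ denotes differences. Indeed, the inequality says that $y$ is an $L$-Lipschitz function of $x$ on the set of occurring $x$, and by McShane's theorem such a function extends to $\mathbb R$ with the same constant. If $Z$ is finite, we may take the piecewise linear interpolation, continued by constants to the left and to the right: its slopes are difference quotients of neighboring data, so it is $L$-Lipschitz.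

*Neighborhoods.* Given a norm, let $K_\delta$ be the closed $\delta$-neighborhood of a compact set $K$, with $\emptyset_\delta=\emptyset$. The sets $K_\delta$ decrease to $K$ as $\delta\downarrow0$, so $\lambda^2(K_\delta)\to\lambda^2(K)$.

*Counting squares.* Fix a basis of vectors of norm $1$ and consider, in its coordinates, the grid of closed squares of side $1/n$. Let $M_n$ be the number of those that meet a compact null set $K$. Then
$$M_n/n^2\to0. \tag{1}$$
Indeed these squares have disjoint interiors, any two points of a square have distance at most $2/n$, and so $M_n/n^2$ is at most a constant (from the change of coordinates) times $\lambda^2(K_{2/n})$.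

## 3. Maps with two kinds of gradient

This section turns the map found for $C_3$ into a class of maps. Fix a norm $\|\cdot\|$, a basis $(u,v)$ of $\mathbb R^2$ with $\|u\|=\|v\|=1$, and $\sigma>0$. Write points as $xu+yv$ and call $(x,y)$ the $(u,v)$-coordinates. Note that $\|xu+yv\|\le|x|+|y|$. Let
$$P_s(xu+yv)=x(u+sv),$$
and let $\Lambda\ge1$ be a bound for the operator norms of all $P_s$, $|s|\le\sigma$.

**Definition (the class $\mathcal H(u,v,\sigma)$).** It consists of the maps that in $(u,v)$-coordinates have the form $\Phi(x,y)=(x,h(x,y))$ with $h$ piecewise affine and with $\nabla h$ on each piece equal to $(0,1)$ or to $(s,0)$ for some $|s|\le\sigma$.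

**Definition (collapse).** Let $\psi:\mathbb R\to\mathbb R$ be $\sigma$-Lipschitz and piecewise linear with finitely many pieces, and let $w>0$. Put $S=\{|y-\psi(x)|<w\}$ and $c_{\psi,w}(x,y)=(x,h(x,y))$ with
$$h=\begin{cases}y+w,&y\le\psi(x)-w,\\ \psi(x),&|y-\psi(x)|\le w,\\ y-w,&y\ge\psi(x)+w.\end{cases}$$

The three formulas agree on the common boundaries, so $h$ is continuous. Over each interval on which $\psi$ is affine they give three closed convex pieces, with gradients $(0,1)$, $(\psi',0)$, $(0,1)$. Hence $c_{\psi,w}\in\mathcal H(u,v,\sigma)$. Moreover $\|c_{\psi,w}(p)-p\|\le w$, since $|h-y|\le w$ and $\|v\|=1$. Also $c_{\psi,w}(S)\subset\operatorname{graph}\psi$, and $c_{\psi,w}$ is a translation on each of the two closed components $\{y\le\psi-w\}$ and $\{y\ge\psi+w\}$ of $\mathbb R^2\setminus S$.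

Here is what happens when collapses are composed. Collapse first along $\psi_1=0$ and then along $\psi_2(x)=\sigma x$, both with $w=1$. A point with $|y|\le1$ goes first to $(x,0)$. If $|\sigma x|\le1$, the second map sends it to $(x,\sigma x)$, and there the composed $h$ has gradient $(\sigma,0)$. If $\sigma x\ge1$, it goes to $(x,1)$, with gradient $(0,0)$. The slopes replace each other; they do not add up. This is part (d) of the next lemma, and it is why the number of strips is free of charge.

**Lemma 3.** Let $\Phi=(x,h)\in\mathcal H(u,v,\sigma)$, and let $\Delta$ denote differences between two points. Then: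

- (a) $\Phi$ is $\Lambda$-Lipschitz for $\|\cdot\|$.
- (b) $|\Delta h|\le|\Delta y|+\sigma|\Delta x|$.
- (c) If $|\Delta y|\le\sigma|\Delta x|$, then $|\Delta h|\le\sigma|\Delta x|$.
- (d) $\mathcal H(u,v,\sigma)$ is closed under composition.

*Proof.* Join the two points by a segment. Each piece of $\Phi$ meets it in a closed subsegment or not at all. The endpoints of these subsegments divide the segment into finitely many parts, on each of which $\Phi$ is affine with linear part the identity (if $\nabla h=(0,1)$) or $P_s$ with $|s|\le\sigma$ (if $\nabla h=(s,0)$). So each part is stretched by a factor at most $\Lambda$, and adding the lengths gives (a).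

Let the $i$-th part have increments $(\Delta_ix,\Delta_iy)$. The increment of $h$ on it is $\Delta_iy$ or $s\Delta_ix$, hence at most $|\Delta_iy|+\sigma|\Delta_ix|$ in absolute value. Along a segment all $\Delta_ix$ have one sign and all $\Delta_iy$ have one sign, so summation gives (b). If $|\Delta y|\le\sigma|\Delta x|$, then $|\Delta_iy|\le\sigma|\Delta_ix|$ for every part, because the parts have the slope of the whole segment. Then both possible increments of $h$ are at most $\sigma|\Delta_ix|$, and summation gives (c).

For (d), let $\Phi_2\circ\Phi_1=(x,h_2(x,h_1(x,y)))$. It is piecewise affine. Take a piece on which $\Phi_1$ is affine and which $\Phi_1$ maps into one piece of $\Phi_2$. If $\nabla h_1=(0,1)$ there, $\Phi_1$ is a translation on it and the gradient of the composed function is that of $h_2$. If $h_1=sx+b$ there, the composed function is $sx+\text{const}$ when $\nabla h_2=(0,1)$, and $s'x+\text{const}$ when $\nabla h_2=(s',0)$. In all cases the gradient is of an allowed kind. $\square$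

Part (c) says that a map in the class keeps $\sigma$-Lipschitz graphs among $\sigma$-Lipschitz graphs. The last tool says how wide a strip must be in order to swallow a whole grid square when we only know where its center went.

**Lemma 4.** Let $Q$ be a closed square of side $1/n$ in $(u,v)$-coordinates, with center $p_Q$. Let $\Phi\in\mathcal H(u,v,\sigma)$ and suppose $\Phi(p_Q)\in\operatorname{graph}\psi$ with $\psi$ $\sigma$-Lipschitz. Then $\Phi(Q)\subset\{|y-\psi(x)|<(1+\sigma)/n\}$.

*Proof.* Let $p\in Q$. Both coordinates of $p$ differ from those of $p_Q$ by at most $\frac1{2n}$. By Lemma 3(b), $|h(p)-h(p_Q)|\le\frac{1+\sigma}{2n}$. Further $h(p_Q)=\psi(x(p_Q))$, and $|\psi(x(p_Q))-\psi(x(p))|\le\frac\sigma{2n}$. So $|h(p)-\psi(x(p))|\le\frac{1+2\sigma}{2n}<\frac{1+\sigma}n$. $\square$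

## 4. Two complementary cones give the constant 2

A natural first attempt uses graphs $y=\psi(x)$ and graphs $x=\chi(y)$, all $1$-Lipschitz. Any two points of the plane lie on a graph of one of the two kinds. Let us carry this out for the Euclidean norm and the standard basis $(\mathbf e_1,\mathbf e_2)$, to see how far it goes.

Let $C\neq\emptyset$ be compact and null, let $M=M_n$ be the number of grid squares of side $1/n$ meeting $C$, and put $q=\sqrt M$.

In the first round we use $\mathcal H(\mathbf e_1,\mathbf e_2,1)$. Start with $\Phi_0=\mathrm{id}$. As long as some $1$-Lipschitz graph $y=\psi(x)$ passes through the current centers $\Phi_s(p_Q)$ of at least $q$ remaining squares, let $\psi_s$ be the piecewise linear interpolation at these points, put $\Phi_{s+1}=c_{\psi_s,2/n}\circ\Phi_s$, and delete these squares. By Lemma 4, for a deleted $Q$ the set $\Phi_s(Q)$ lies in the collapsed strip. There are at most $M/q=\sqrt M$ collapses, so the final map $\Phi$ moves points by at most $2\sqrt M/n$.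

In the second round, let $z_Q=\Phi(p_Q)$ for the remaining squares, and order these points by $z\prec z'$ if $y(z')>y(z)$ and $y(z')-y(z)\ge|x(z')-x(z)|$. This is a strict partial order. Distinct incomparable points satisfy $|\Delta y|<|\Delta x|$, so an antichain lies on a $1$-Lipschitz graph $y=\psi(x)$ and has fewer than $q$ elements, since the first round has stopped. By Dilworth's theorem the points $z_Q$ fall into at most $q$ chains. A chain lies on a graph $x=\chi(y)$ with $\chi$ $1$-Lipschitz. Collapse the chains one after another horizontally, by maps in $\mathcal H(\mathbf e_2,\mathbf e_1,1)$; by Lemma 3(c), each chain still lies on such a graph when its turn comes. By Lemma 3(b), points of $\Phi(Q)$ differ from $z_Q$ by at most $\frac1{2n}$ in $x$ and $\frac1n$ in $y$. After a map in $\mathcal H(\mathbf e_2,\mathbf e_1,1)$ the bounds are $\frac3{2n}$ and $\frac1n$, so the image of $\Phi(Q)$ is within horizontal distance $\frac3{2n}+\frac1n<\frac3n$ of the graph through the image of $z_Q$. Strips of half-width $3/n$ suffice, and the second round moves points by at most $3\sqrt M/n$.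

By (1) the total displacement is at most $5\sqrt{M_n}/n\to0$. All of $C$ ends in finitely many segments. So everything works, except the Lipschitz constant: by Lemma 3(a), (d) each round costs one factor $\sqrt{1+1^2}$, and all that we know of the final map $F$ is that it is $2$-Lipschitz. If we replace it by $\frac12F$, then two points of $C$ at distance $D$ get images at distance at most $\frac D2+\varepsilon$, where $\varepsilon$ bounds the displacement of $F$. One of the two points then moves by at least $\frac D4-\frac\varepsilon2$.

Changing the opening of the cones does not help. With $\sigma$-Lipschitz graphs $y=\psi(x)$ the complementary graphs $x=\chi(y)$ are $\frac1\sigma$-Lipschitz, and the two factors multiply to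
$$\sqrt{1+\sigma^2}\cdot\sqrt{1+\sigma^{-2}}=\sigma+\sigma^{-1}\ge2 .$$
This is the point at which the attempt stops: two cones that cover all directions cannot both be narrow.

## 5. $N$ narrow cones, and Theorem 1 from Proposition 5

Collapsing along graphs in a cone of half-angle about $\pi/N$ costs a factor $1/\cos(\pi/N)=1+O(N^{-2})$, no matter how many strips there are. About $N$ such cones cover all directions. If each direction is paid for a bounded number of times, the total factor is $1+O(1/N)$, and a homothety can absorb it. The exponent $2$ is essential for this computation: with a factor $1+c/N$ per direction the product would tend to $e^c$.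

The set-up for the rest of the sufficiency proof is the following. Fix a norm $\|\cdot\|$, bases $(u_j,v_j)$, $j=1,\dots,N$, with $\|u_j\|=\|v_j\|=1$, and numbers $0<\sigma_j'<\sigma_j$ such that
$$\text{the open cones } D_j=\{xu_j+yv_j:\ |y|<\sigma_j'|x|\}\text{ cover }\mathbb R^2\setminus\{0\}. \tag{2}$$
Let $\Lambda_j\ge1$ bound the operator norms of the maps $P_{j,s}:xu_j+yv_j\mapsto x(u_j+sv_j)$ for $|s|\le\sigma_j$. Write $\mathcal H_j=\mathcal H(u_j,v_j,\sigma_j)$, and let "$j$-coordinates" mean $(u_j,v_j)$-coordinates.

**Proposition 5.** For every compact null $K$ and $\varepsilon>0$ there are a piecewise affine, $\Lambda_1\Lambda_1\Lambda_2\cdots\Lambda_N$-Lipschitz map $F:\mathbb R^2\to\mathbb R^2$ with $\|F(p)-p\|\le\varepsilon$ everywhere, and an open $V\supset K$ such that $F(V)$ lies in a finite union of segments.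

Its proof occupies Sections 6 to 9. First we see that it suffices.

**Scaling step.** The purpose is to turn a constant close to $1$ into the constant $1$. Suppose that for a given norm there are data as above for which $T=\Lambda_1\Lambda_1\Lambda_2\cdots\Lambda_N$ is as close to $1$ as we like. Let $C$ be compact and null, $\varepsilon>0$, and let $\|x\|\le R$ on $C$. Choose data with $(1-T^{-1})(R+\varepsilon)\le\varepsilon/2$. Take $F$ and $V\supset C$ from Proposition 5 with $K=C$ and $\varepsilon/2$ in place of $\varepsilon$, and put $f=T^{-1}F$. Then $f$ is a piecewise affine $\|\cdot\|$-contraction of $\mathbb R^2$, the set $f(V)$ lies in a finite union of segments, and for $x\in C$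
$$\|f(x)-x\|\le\|F(x)-x\|+(1-T^{-1})\|F(x)\|\le\tfrac\varepsilon2+(1-T^{-1})\left(R+\tfrac\varepsilon2\right)\le\varepsilon. \tag{3}$$

**Proof of Theorem 1, given Proposition 5.** We have to produce good data for $\|\cdot\|=|\cdot|$. Let $N\ge4$. Let $u_j$ be the unit vector at angle $\theta_j=(j-1)\pi/N$, let $v_j$ be $u_j$ rotated by $\pi/2$, and put $\sigma_j=\tan\frac\pi N$, $\sigma_j'=\tan\frac{3\pi}{4N}$. Then $D_j$ consists of the nonzero vectors whose angle to the line $\mathbb Ru_j$ is less than $\frac{3\pi}{4N}$. Every line direction is within angle $\frac\pi{2N}<\frac{3\pi}{4N}$ of some $\mathbb Ru_j$, so (2) holds. Since $|x(u_j+sv_j)|=|x|\sqrt{1+s^2}$ and $|x|\le|xu_j+yv_j|$, we may take $\Lambda_j=\sqrt{1+\tan^2(\pi/N)}=1/\cos(\pi/N)$. The total constant is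
$$T_N=\left(\cos\tfrac\pi N\right)^{-(N+1)} .$$
For $0\le t\le\frac\pi4$ we have $\cos t\ge1-\frac{t^2}2$ with $\frac{t^2}2\le\frac12$, and $-\log(1-a)\le2a$ for $0\le a\le\frac12$. So $-\log\cos t\le t^2$, and $\log T_N\le(N+1)\pi^2/N^2\to0$. Thus $T_N\to1$, and the scaling step gives Theorem 1. $\blacksquare$

Now to Proposition 5. One would like to treat the directions one after another: collapse strips around graphs in the cone $D_1$ until no such graph passes through many centers, then do the same for $D_2$, and so on. The trouble is that collapses in direction $2$ move different pieces of the set by different translations, and they may align pieces into new long graphs of direction $1$. If there are $t$ collapses, there may be $2^t$ pieces. A bound $\eta$ for the amount of graph in direction $1$ becomes $2^t\eta$, and $t$ is not under control when $\eta$ is chosen. But if the amount in direction $1$ is exactly $0$, it remains $2^t\cdot0=0$.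

So we shall measure the amount of graph in direction $j$ by a number $m_j$ and make it exactly $0$ before going on. Finitely many collapses do not achieve this; we pass to a limit set, treat the limit set, and come back to a finite stage by compactness. At the end we face a set with $m_j=0$ for all $N$ narrow cones. Differentiation shows that such a set meets each graph of the wide cone complementary to the first narrow one in measure $0$. This brings back the situation of Section 4 with one change: only the narrow cone around $u_1$ needs to be collapsed, at the price $\Lambda_1$.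

## 6. How much of a Lipschitz graph lies in $K$

**Definition (the quantities $m$).** For a basis $(u,v)$, $L>0$ and compact $K\subset\mathbb R^2$, let
$$m_{(u,v),L}(K)=\sup_\psi\lambda^1\{x:\ xu+\psi(x)v\in K\},$$
the supremum being over all $L$-Lipschitz $\psi:\mathbb R\to\mathbb R$. Put $m_j=m_{(u_j,v_j),\sigma_j'}$.

For example, let $K=A\times[0,1]$ with $A$ the Cantor set. In the basis $(\mathbf e_1,\mathbf e_2)$, the set $\{x:(x,\psi(x))\in K\}$ is contained in $A$, so $m_{(\mathbf e_1,\mathbf e_2),L}(K)=0$ for every $L$. In the basis $(\mathbf e_2,\mathbf e_1)$ the graph $x=0$ shows that $m_{(\mathbf e_2,\mathbf e_1),L}(K)=1$.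

The quantity $m$ is monotone in $K$, it is finitely subadditive, and it is translation invariant: translating $K$ by $au+bv$ amounts to replacing $\psi(x)$ by $\psi(x+a)-b$, which is again $L$-Lipschitz, and translating the set of $x$ by $a$. Also note that the definition of $m_j$ uses the smaller slope $\sigma_j'$, while $\mathcal H_j$ uses $\sigma_j$; the gap will be needed in Section 7.

The next lemma lets us pass from $K$ to a neighborhood.

**Lemma 6.** If $m_{(u,v),L}(K)<\eta'$, then $m_{(u,v),L}(K_\delta)\le\eta'$ for some $\delta>0$.

*Proof.* Suppose not. Then for every $n\ge1$ there is an $L$-Lipschitz $\psi_n$ with $\lambda^1(X_n)>\eta'$, where $X_n=\{x:xu+\psi_n(x)v\in K_{1/n}\}$. All $X_n$ lie in one bounded closed interval $I$, since $K_{1/n}\subset K_1$. The set $X_n$ is nonempty, so the graph of $\psi_n$ meets the bounded set $K_1$ over $I$; as $\psi_n$ is $L$-Lipschitz, the $\psi_n$ are uniformly bounded on $I$. By Arzelà–Ascoli a subsequence converges uniformly on $I$ to some $\psi$, which is $L$-Lipschitz on $I$ and which we extend to an $L$-Lipschitz function on $\mathbb R$. If $x$ lies in infinitely many $X_n$ of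 the subsequence, then $xu+\psi(x)v$ is a limit of points of $K_{1/n}$ with $n\to\infty$, hence lies in $K$. By the reverse Fatou lemma (all $X_n$ lie in $I$),
$$\lambda^1\{x:xu+\psi(x)v\in K\}\ge\lambda^1(\limsup X_n)\ge\limsup\lambda^1(X_n)\ge\eta',$$
which contradicts $m_{(u,v),L}(K)<\eta'$. $\square$

## 7. Collapsing the graphs of one direction

This is the first round of Section 4, now in a narrow cone and with careful bookkeeping of what happens to the part of $K$ that is not collapsed.

**Lemma 7.** Let $K$ be compact and null, $1\le j\le N$, and $\eta,\varepsilon>0$. There are $\Phi\in\mathcal H_j$ with $\|\Phi(p)-p\|\le\varepsilon$ everywhere and an open set $O$ such that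

- (i) $\Phi(O)$ lies in a finite union of segments;
- (ii) $K'=\Phi(K\setminus O)$ is a finite union of translates of compact subsets of $K$;
- (iii) $m_j(K')\le\eta$.

*Proof.* Use $j$-coordinates, and write $\sigma=\sigma_j$, $\sigma'=\sigma_j'$.

**Step 1 (greedy collapses).** This step constructs $\Phi$ and $O$. Put
$$d=1+\frac{2(1+\sigma)}{\sigma-\sigma'},\qquad q=\frac{\eta n}d,\qquad w=\frac{1+\sigma}n,$$
with $n$ to be chosen. Let $\mathcal Q$ be the set of closed squares of the grid of side $1/n$ that meet $K$, and $M_n$ their number. Fix a bounded open $B\supset K$.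

Put $\Phi_0=\mathrm{id}$ and $\mathcal Q_0=\mathcal Q$. Given $\Phi_s\in\mathcal H_j$ and $\mathcal Q_s$, suppose there is a $\sigma$-Lipschitz function whose graph contains $\Phi_s(p_Q)$ for at least $q$ squares $Q\in\mathcal Q_s$. Let $\psi_s$ be the piecewise linear interpolation of it at these points, constant outside; it is $\sigma$-Lipschitz. Put
$$S_s=\{|y-\psi_s(x)|<w\},\qquad\Phi_{s+1}=c_{\psi_s,w}\circ\Phi_s,$$
and let $\mathcal Q_{s+1}$ be $\mathcal Q_s$ without the squares $Q$ for which $\Phi_s(p_Q)\in\operatorname{graph}\psi_s$. By Lemma 3(d), $\Phi_{s+1}\in\mathcal H_j$. By Lemma 4, each removed $Q$ satisfies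
$$\Phi_s(Q)\subset S_s. \tag{4}$$
If no such function exists, stop and put $t=s$, $\Phi=\Phi_t$. Each collapse removes at least $q>0$ squares, so the process stops, with $t\le M_n/q$. Each collapse moves points by at most $w$, so
$$\|\Phi(p)-p\|\le tw\le\frac{d(1+\sigma)}\eta\cdot\frac{M_n}{n^2}.$$
By (1) this is at most $\varepsilon$ for large $n$. Fix such an $n$, and let $O=B\cap\bigcup_{s<t}\Phi_s^{-1}(S_s)$, an open set.

**Step 2 (proof of (i)).** We check that what is collapsed ends in segments. The set $\Phi_{s+1}(B\cap\Phi_s^{-1}(S_s))$ lies in a bounded part of $\operatorname{graph}\psi_s$, hence in a finite union of segments. The later collapses are piecewise affine and send finite unions of segments to finite unions of segments.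

**Step 3 (proof of (ii)).** We check that what is not collapsed is only cut and translated. Let $p\in K\setminus O$ and $s<t$. As $p\in B$, we have $\Phi_s(p)\notin S_s$, so $\Phi_s(p)$ lies in one of the two closed components of $\mathbb R^2\setminus S_s$, on each of which $c_{\psi_s,w}$ is a translation. Sorting the points of the compact set $K\setminus O$ by the component in which $\Phi_s(p)$ lies, for every $s<t$, we write $K\setminus O$ as a union of at most $2^t$ compact sets, on each of which $\Phi$ is a translation.

**Step 4 (proof of (iii)).** We check that a graph meeting $K'$ in measure greater than $\eta$ would have permitted another collapse. Suppose $\psi'$ is $\sigma'$-Lipschitz and the compact set $X=\{x:(x,\psi'(x))\in K'\}$ has $\lambda^1(X)>\eta$. Choose successively $x_1=\min X$ and $x_{i+1}=\min(X\cap[x_i+d/n,\infty))$, as long as possible. We get $x_1<\dots<x_l$ with gaps at least $d/n$ and with $X\subset\bigcup_i[x_i,x_i+d/n]$. So $ld/n\ge\lambda^1(X)>\eta$, and $l\ge\eta n/d=q$.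

For each $i$ take $p_i\in K\setminus O$ with $\Phi(p_i)=(x_i,\psi'(x_i))$ and a square $Q_i\in\mathcal Q$ containing $p_i$. The square $Q_i$ was never removed: if it had been removed at stage $s$, then by (4) $p_i\in B\cap\Phi_s^{-1}(S_s)\subset O$. So $Q_i\in\mathcal Q_t$. Let $z_i=\Phi(p_{Q_i})$. The coordinates of $p_i$ and $p_{Q_i}$ differ by at most $\frac1{2n}$, so by Lemma 3(b)
$$|x(z_i)-x_i|\le\frac1{2n},\qquad|y(z_i)-\psi'(x_i)|\le\frac{1+\sigma}{2n},$$
and therefore
$$|y(z_i)-\psi'(x(z_i))|\le\frac{1+\sigma}{2n}+\frac{\sigma'}{2n}\le\frac{1+\sigma}n .$$
The centers have drifted off the graph of $\psi'$, but they are far apart, and here the gap between $\sigma'$ and $\sigma$ is used. For $i\ne k$,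
$$|x(z_i)-x(z_k)|\ge\frac{d-1}n=\frac{2(1+\sigma)}{(\sigma-\sigma')n},$$
and so
$$|y(z_i)-y(z_k)|\le\frac{2(1+\sigma)}n+\sigma'|x(z_i)-x(z_k)|\le\sigma|x(z_i)-x(z_k)| .$$
Thus $z_1,\dots,z_l$ have distinct $x$-coordinates and lie on a $\sigma$-Lipschitz graph. They come from $l\ge q$ distinct squares of $\mathcal Q_t$. This contradicts the stopping rule. $\square$

## 8. No graphs in any of the $N$ directions

**Lemma 8.** Let $K$ be compact with $m_j(K)=0$ for all $j=1,\dots,N$, and let $\varepsilon>0$. There are $F\in\mathcal H_1$ with $\|F(p)-p\|\le\varepsilon$ everywhere and an open $V\supset K$ such that $F(V)$ lies in a finite union of segments.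

*Proof.* If $K=\emptyset$, take $F=\mathrm{id}$ and $V=\emptyset$. Let $K\ne\emptyset$, write $\sigma=\sigma_1$ and use $1$-coordinates, except where $j$-coordinates are mentioned.

**Step 1 (from $N$ narrow cones to one wide cone).** We show that $m_{(v_1,u_1),1/\sigma}(K)=0$. Let $\chi:\mathbb R\to\mathbb R$ be $\frac1\sigma$-Lipschitz, put $\Gamma(y)=\chi(y)u_1+yv_1$, and suppose that the compact set $Y=\{y:\Gamma(y)\in K\}$ has positive measure. We look for a piece of $\Gamma$ of positive measure that is a graph in one of the narrow cones. For $1\le j\le N$ and $r\in\mathbb N$ let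
$$Y_{j,r}=\{y\in Y:\ \Gamma(y^*)-\Gamma(y)\in\overline{D_j}\ \text{ for all } y^*\in\mathbb R \text{ with } |y^*-y|<1/r\}.$$
These sets are closed: if $y_k\in Y_{j,r}$, $y_k\to y$ and $|y^*-y|<1/r$, then $|y^*-y_k|<1/r$ for large $k$, so $\Gamma(y^*)-\Gamma(y)$ is a limit of points of $\overline{D_j}$.

The Lipschitz map $\Gamma$ is differentiable at almost every $y\in Y$. At such a $y$ the derivative $\Gamma'(y)=\chi'(y)u_1+v_1$ is not $0$, so by (2) it lies in some open cone $D_j$. For $y^*\neq y$ near $y$ the difference quotient lies in $D_j$ too, and since $D_j$ is invariant under multiplication by nonzero reals, $\Gamma(y^*)-\Gamma(y)\in D_j$. So $y\in Y_{j,r}$ for some $r$. The countably many sets $Y_{j,r}$ thus cover almost all of $Y$, and one of them has positive measure. Hence there is a closed interval $J$ of length less than $1/r$ such that the compact set $Y''=Y_{j,r}\cap J$ has positive measure.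

For distinct $y_1,y_2\in Y''$ we have $0\ne\Gamma(y_1)-\Gamma(y_2)\in\overline{D_j}$, and in $j$-coordinates $\overline{D_j}=\{|y|\le\sigma_j'|x|\}$. So $\Gamma(Y'')$ lies on the graph, in $j$-coordinates, of a $\sigma_j'$-Lipschitz function defined on $\mathbb R$. Let $X''$ be the compact set of $u_j$-coordinates of the points of $\Gamma(Y'')$. It remains to see that $\lambda^1(X'')>0$. If $p\in\overline{D_j}$ has $j$-coordinates $(x,y)$, then $\|p\|\le|x|+|y|\le(1+\sigma_j')|x|$. Further, $\|\Gamma(y_1)-\Gamma(y_2)\|\ge c|y_1-y_2|$ with some $c>0$, because the $v_1$-coordinate is a linear functional on the plane and so is bounded by a multiple of the norm. Hence, if $x_1,x_2$ are the $u_j$-coordinates of $\Gamma(y_1),\Gamma(y_2)$,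
$$c|y_1-y_2|\le(1+\sigma_j')|x_1-x_2| .$$
So $Y''$ is a Lipschitz image of $X''$, and $\lambda^1(X'')>0$. Since $\Gamma(Y'')\subset K$, we get $m_j(K)\ge\lambda^1(X'')>0$, a contradiction.

**Step 2 (few layers).** We divide the grid squares meeting $K$ into few families whose centers lie on $\sigma$-Lipschitz graphs. Let $\eta>0$ with $\eta(1+\sigma)\le\varepsilon$. By Step 1 and Lemma 6 there is $\delta>0$ with
$$m_{(v_1,u_1),1/\sigma}(K_\delta)\le\eta. \tag{5}$$
Let $n$ satisfy $(2+1/\sigma)/n\le\delta$, and let $\mathcal Q$ be the finite set of closed squares of the grid of side $1/n$ (in $1$-coordinates) meeting $K$. On their centers define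
$$p\prec p'\iff y(p')>y(p)\ \text{ and }\ y(p')-y(p)\ge\sigma|x(p')-x(p)| .$$
This is a strict partial order; transitivity follows by adding the inequalities.

Let $p_1\prec\dots\prec p_l$ be a chain. Any two of its points satisfy $|\Delta x|\le\frac1\sigma|\Delta y|$, so they lie on a graph $x=\chi(y)$ with $\chi$ $\frac1\sigma$-Lipschitz, and their $y$-coordinates, being distinct heights of grid centers, differ by at least $\frac1n$. If $|y-y(p_i)|\le\frac1{2n}$, then $\chi(y)u_1+yv_1$ is within $\frac1{2n}+\frac1{2n\sigma}$ of $p_i$, and $p_i$ is within $\frac1n$ of $K$, because its square meets $K$. The sum is at most $(2+1/\sigma)/n\le\delta$, so $\chi(y)u_1+yv_1\in K_\delta$. The $l$ intervals $|y-y(p_i)|\le\frac1{2n}$ have disjoint interiors, and (5) gives $l/n\le\eta$. So every chain has at most $\eta n$ elements.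

Group the centers according to the maximal number of elements of a chain ending there. If $p\prec p'$, this number is larger for $p'$ than for $p$, so each group is an antichain. We get a partition of the centers into $t\le\eta n$ antichains $A_0,\dots,A_{t-1}$. Distinct points of an antichain satisfy $|\Delta y|<\sigma|\Delta x|$: this is the failure of $\prec$ if their heights differ, and it is clear if their heights agree, since then $\Delta x\ne0$.

**Step 3 (collapsing the layers).** We collapse the layers one after another and add up the displacements. Let $w=(1+\sigma)/n$ and $\Phi_0=\mathrm{id}$. Given $\Phi_s\in\mathcal H_1$, Lemma 3(c) shows that any two points of $\Phi_s(A_s)$ still satisfy $|\Delta y|\le\sigma|\Delta x|$. So $\Phi_s(A_s)$ lies on the graph of a $\sigma$-Lipschitz function, for which we take a piecewise linear interpolation $\psi_s$, constant outside. Put $S_s=\{|y-\psi_s(x)|<w\}$ and $\Phi_{s+1}=c_{\psi_s,w}\circ\Phi_s\in\mathcal H_1$. By Lemma 4, $\Phi_s(Q)\subset S_s$ whenever $p_Q\in A_s$. Put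
$$F=\Phi_t,\qquad V=B\cap\bigcup_{s<t}\Phi_s^{-1}(S_s),$$
with a bounded open $B\supset K$. Every point of $K$ lies in some $Q\in\mathcal Q$ and the center of $Q$ lies in some $A_s$, so $K\subset V$. As in Step 2 of the proof of Lemma 7, $F(V)$ lies in a finite union of segments. Finally $\|F(p)-p\|\le tw\le\eta(1+\sigma)\le\varepsilon$. $\square$

## 9. Downward induction on the directions

We now prove Proposition 5. For $0\le j\le N$ consider the following statement.

**Statement $(C_j)$.** For every compact null $K$ with $m_i(K)=0$ for $1\le i\le j$, and every $\varepsilon>0$, there are a piecewise affine $F:\mathbb R^2\to\mathbb R^2$ that is $\Lambda_1\cdot\Lambda_{j+1}\Lambda_{j+2}\cdots\Lambda_N$-Lipschitz, with $\|F(p)-p\|\le\varepsilon$ everywhere, and an open $V\supset K$ with $F(V)$ in a finite union of segments.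

Lemma 8 together with Lemma 3(a) is $(C_N)$, with constant $\Lambda_1$. The statement $(C_0)$ is Proposition 5. So let $0\le j<N$, assume $(C_{j+1})$, and let $K$ and $\varepsilon$ be as in $(C_j)$.

**Step 1 (shrinking neighborhoods).** The purpose is to produce sets with less and less graph of direction $j+1$, inside a decreasing sequence of compact sets. Let $K_0=K$, $\delta_0=\varepsilon/2$ and $U_0=(K_0)_{\delta_0}$, where $(K_k)_\delta$ denotes the closed $\delta$-neighborhood of $K_k$. Inductively for $k\ge1$, let $K_{k-1}$ be compact and null with $m_i(K_{k-1})=0$ for $i\le j$, and let $\delta_{k-1}>0$. Apply Lemma 7 to $K_{k-1}$ in direction $j+1$, with $\eta=\frac1{2k}$ and displacement bound $\delta_{k-1}/2$. This gives $\Phi_k\in\mathcal H_{j+1}$, $O_k$ and $K_k=\Phi_k(K_{k-1}\setminus O_k)$. By Lemma 7(ii), $K_k$ is a finite union of translates of compact subsets of $K_{k-1}$. So it is compact and null, and since $m_i$ is monotone, subadditive and translation invariant, $m_i(K_k)=0$ for $i\le j$. Here the exact value $0$ is indispensable, because the number of translates is not controlled. By Lemma 7(iii), $m_{j+1}(K_k)\le\frac1{2k}<\frac1k$.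 By Lemma 6, and since $\lambda^2(K_k)=0$, we can choose $\delta_k\in(0,\delta_{k-1}/2]$ such that $U_k=(K_k)_{\delta_k}$ satisfies
$$m_i(U_k)\le\tfrac1k\quad(1\le i\le j+1),\qquad\lambda^2(U_k)\le\tfrac1k. \tag{6}$$
A point of $U_k$ is within $\delta_k$ of some $\Phi_k(p)$, $p\in K_{k-1}$, hence within $\delta_k+\frac{\delta_{k-1}}2\le\delta_{k-1}$ of $p$. So $U_k\subset U_{k-1}$.

**Step 2 (the limit set).** We apply the induction hypothesis to a set with no graphs of direction $j+1$ at all. Let $K_\infty=\bigcap_kU_k$. It is compact, and by (6) it is null and $m_i(K_\infty)=0$ for $i\le j+1$. By $(C_{j+1})$ there are a piecewise affine $F'$ that is $\Lambda_1\Lambda_{j+2}\cdots\Lambda_N$-Lipschitz with $\|F'(p)-p\|\le\varepsilon/2$ everywhere, and an open $V'\supset K_\infty$ with $F'(V')$ in a finite union of segments.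

**Step 3 (back to a finite stage).** No infinite composition is needed, because $V'$ is open. The $U_k$ are compact and decrease to $K_\infty\subset V'$, so $K_k\subset U_k\subset V'$ for some $k\ge1$. Fix it. Put $\Psi_0=\mathrm{id}$, $\Psi_l=\Phi_l\circ\dots\circ\Phi_1$, and
$$F=F'\circ\Psi_k,\qquad V=\Psi_k^{-1}(V')\cup\bigcup_{l=1}^k\Psi_{l-1}^{-1}(O_l).$$

**Step 4 (verification).** We check the four requirements of $(C_j)$.

The Lipschitz constant: all $\Phi_l$ belong to the same class $\mathcal H_{j+1}$, so $\Psi_k\in\mathcal H_{j+1}$ by Lemma 3(d), and $\Psi_k$ is $\Lambda_{j+1}$-Lipschitz by Lemma 3(a), whatever $k$ is. So $F$ is piecewise affine and $\Lambda_1\Lambda_{j+1}\Lambda_{j+2}\cdots\Lambda_N$-Lipschitz.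

The displacement: since $\delta_l\le2^{-l}\delta_0$,
$$\|F(p)-p\|\le\frac\varepsilon2+\sum_{l\ge1}\frac{\delta_{l-1}}2\le\frac\varepsilon2+\delta_0=\varepsilon .$$

The inclusion $K\subset V$: if $p\in K$ is in none of the sets $\Psi_{l-1}^{-1}(O_l)$, $l\le k$, then inductively $\Psi_l(p)=\Phi_l(\Psi_{l-1}(p))\in\Phi_l(K_{l-1}\setminus O_l)=K_l$ for $l\le k$. So $\Psi_k(p)\in K_k\subset V'$. The set $V$ is clearly open.

The image of $V$: we have $F(\Psi_k^{-1}(V'))\subset F'(V')$, and
$$F(\Psi_{l-1}^{-1}(O_l))\subset F'\circ\Phi_k\circ\dots\circ\Phi_{l+1}(\Phi_l(O_l)),$$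
where $\Phi_l(O_l)$ lies in a finite union of segments by Lemma 7(i) and the other maps are piecewise affine. So $F(V)$ lies in a finite union of segments.

This proves $(C_j)$, hence Proposition 5, and with Section 5 also Theorem 1. $\blacksquare$

## 10. Small total cost for an arbitrary norm

We turn to Theorem 2 and prove (1)⇒(2). Put $K=\overline E$, a compact null set. By the scaling step of Section 5 it suffices to find, for the given norm, data as in Section 5 with $\Lambda_1\prod_{j=1}^N\Lambda_j$ arbitrarily close to $1$.

In the Euclidean case we used $|u_j+sv_j|=\sqrt{1+s^2}=1+O(s^2)$. For a general norm the obvious bound is only $\|u_j+sv_j\|\le1+|s|$. With slopes up to $\sigma$ and a number $N$ of cones of order $1/\sigma$, the resulting product $(1+\sigma)^{N+1}$ does not tend to $1$. The way out is to choose $v_j$ tangent to the unit circle of the norm at $u_j$. The excess over $1$ is then controlled by the variation of the tangent direction near $u_j$, and the sum of these variations is bounded.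

Let $a|p|\le\|p\|\le b|p|$ with $a,b>0$. For $\theta\in\mathbb R$ let $e_\theta$ be the $\|\cdot\|$-unit vector at angle $\theta$. Fix, $2\pi$-periodically in $\theta$, a linear functional $\ell_\theta$ of dual norm $\|\ell_\theta\|_*=1$ with $\ell_\theta(e_\theta)=1$; it exists by Hahn–Banach. For the Euclidean norm, $\ell_\theta$ is the inner product with $e_\theta$. For the maximum norm, $\ell_\theta$ is the first coordinate for $|\theta|<\frac\pi4$ and the second for $\frac\pi4<\theta<\frac{3\pi}4$. There $\ell_\theta$ is locally constant except for jumps, of dual norm $2$, at the four corner directions.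

**Step 1 (bounded variation).** We show that $\theta\mapsto\ell_\theta$ has finite variation $\mathcal V$ on $[-\pi,2\pi]$, in the dual norm. Let $\mathbf e_1,\mathbf e_2$ be the standard basis and $k(t)=\|\mathbf e_1+t\mathbf e_2\|$. Let $\theta\in(-\frac\pi2,\frac\pi2)$ and $t=\tan\theta$. Then $\mathbf e_1+t\mathbf e_2$ is a positive multiple of $e_\theta$, so $\ell_\theta(\mathbf e_1+t\mathbf e_2)=k(t)$, and for all $t'$
$$k(t')\ge\ell_\theta(\mathbf e_1+t'\mathbf e_2)=k(t)+(t'-t)\ell_\theta(\mathbf e_2).$$
If $t'=\tan\theta'$ with $\theta'\in(-\frac\pi2,\frac\pi2)$, add the inequality with the roles exchanged, $k(t)\ge k(t')+(t-t')\ell_{\theta'}(\mathbf e_2)$. The result is $(t'-t)(\ell_{\theta'}(\mathbf e_2)-\ell_\theta(\mathbf e_2))\ge0$. So $\ell_\theta(\mathbf e_2)$ is nondecreasing on $(-\frac\pi2,\frac\pi2)$. On $(\frac\pi2,\frac{3\pi}2)$ the vector $e_\theta$ is a negative multiple of $\mathbf e_1+\tan\theta\,\mathbf e_2$, and the same argument with $-\ell_\theta$ shows that $\ell_\theta(\mathbf e_2)$ is monotone there. Exchanging the roles of the two coordinates, $\ell_\theta(\mathbf e_1)$ is monotone on $(0,\pi)$ and on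 $(\pi,2\pi)$. By periodicity, finitely many points divide $[-\pi,2\pi]$ into intervals on which both functions are monotone. They are bounded, since $|\ell_\theta(\mathbf e_i)|\le\|\mathbf e_i\|$, so they have finite variation. As $\|\ell\|_*$ is at most a constant times $|\ell(\mathbf e_1)|+|\ell(\mathbf e_2)|$, the claim follows.

**Step 2 (slopes and angles).** We compare the slope $s$ with the Euclidean angle between $u$ and $u+sv$. For $u=e_\theta$ choose $v\in\ker\ell_\theta$ with $\|v\|=1$. Then
$$\|xu+yv\|\ge|\ell_\theta(xu+yv)|=|x|. \tag{7}$$
By (7) and the triangle inequality, $\|v-\tau u\|\ge\max(|\tau|,1-|\tau|)\ge\frac12$ for all $\tau\in\mathbb R$, so the Euclidean distance of $v$ from $\mathbb Ru$ is at least $\frac1{2b}$; it is at most $|v|\le\frac1a$. For $0<|s|\le\frac12$ we have $1\le\|u+sv\|\le\frac32$, so $|u+sv|\in[\frac1b,\frac3{2a}]$. The angle $\omega$ between $u$ and $u+sv$ satisfies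
$$\sin\omega=\frac{|s|\operatorname{dist}(v,\mathbb Ru)}{|u+sv|}\in\left[\frac a{3b}|s|,\ \frac ba|s|\right].$$
Let $\sigma\le\frac12$ with $\frac ba\sigma<1$, and $|s|\le\sigma$. As $s$ moves away from $0$, $\omega$ starts at $0$, varies continuously, and never has $\sin\omega=1$; so $\omega<\frac\pi2$. Then $\sin\omega\le\omega\le\frac\pi2\sin\omega$ gives
$$c_1|s|\le\omega\le c_2|s|,\qquad c_1=\frac a{3b},\quad c_2=\frac{\pi b}{2a}. \tag{8}$$
Opposite signs of $s$ give opposite sides of $u$. The constants do not depend on $\theta$ or $\sigma$.

**Step 3 (the data).** We choose the cones and verify (2). For small $\sigma$ let $\sigma_j=\sigma$, $\sigma_j'=\sigma'=\sigma/2$, $N=\lceil\pi/(c_1\sigma')\rceil$, $\theta_j=(j-1)\pi/N$, $u_j=e_{\theta_j}$, and let $v_j$ be chosen for $u_j$ as in Step 2. By (8) and continuity, the angles of the vectors $u_j+sv_j$, $|s|<\sigma'$, fill at least $(\theta_j-c_1\sigma',\theta_j+c_1\sigma')$. The cone $D_j$ consists of the nonzero multiples of these vectors. Every line direction is within $\frac\pi{2N}\le\frac{c_1\sigma'}2<c_1\sigma'$ of some $\theta_j$ modulo $\pi$. So (2) holds.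

**Step 4 (the cost of one direction).** We bound $\Lambda_j$ by the oscillation of $\ell_\theta$ near $\theta_j$. For small $\sigma$ let $I_j=[\theta_j-c_2\sigma,\theta_j+c_2\sigma]\subset[-\pi,2\pi]$ and $\mathrm{osc}_j=\sup_{\theta,\theta'\in I_j}\|\ell_\theta-\ell_{\theta'}\|_*$. For $|s|\le\sigma$, the vector $u_j+sv_j$ has an angle $\theta\in I_j$ by (8). Since $\ell_{\theta_j}(v_j)=0$,
$$\|u_j+sv_j\|=\ell_\theta(u_j+sv_j)=\ell_\theta(u_j)+s(\ell_\theta-\ell_{\theta_j})(v_j)\le1+\sigma\,\mathrm{osc}_j .$$
By (7), $\|P_{j,s}(xu_j+yv_j)\|=|x|\,\|u_j+sv_j\|\le\|u_j+sv_j\|\,\|xu_j+yv_j\|$. So we may take $\Lambda_j=1+\sigma\,\mathrm{osc}_j$.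

**Step 5 (the total cost).** We show that $\sum_j\mathrm{osc}_j$ is bounded independently of $\sigma$. Since $N\le\frac{2\pi}{c_1\sigma}+1\le\frac{4\pi}{c_1\sigma}$ for small $\sigma$, we have $\pi/N\ge c_1\sigma/4$. Let $r=\lfloor8c_2/c_1\rfloor+1$. If two distinct indices are congruent mod $r$, their angles differ by at least $r\pi/N\ge rc_1\sigma/4>2c_2\sigma$, so the corresponding intervals $I_j$, of length $2c_2\sigma$, are disjoint. Within one residue class, therefore, $\sum_j\mathrm{osc}_j\le\mathcal V$, and in total $\sum_{j=1}^N\mathrm{osc}_j\le r\mathcal V$. As $\mathrm{osc}_1\le2$,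
$$\Lambda_1\prod_{j=1}^N\Lambda_j\le\exp\left(\sigma\,\mathrm{osc}_1+\sigma\sum_{j=1}^N\mathrm{osc}_j\right)\le\exp(\sigma(2+r\mathcal V))\to1\qquad(\sigma\to0).$$
The scaling step of Section 5 now gives (2), after restricting $f$ to $E$.

## 11. Positive area is an obstruction, even with Lipschitz constant $L$

The implication (2)⇒(3) holds with $L=1$, since finite unions of segments are compact and null. It remains to prove (3)⇒(1). The idea is that a map close to the identity on most of a disc must cover a smaller disc, by Brouwer's theorem, while a null image of $C$ and a small rest cannot cover it.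

**Step 1 (reductions).** We pass to a compact set, the Euclidean norm, and maps of the whole plane. Assume (3). The set $E$ is bounded, since it lies within bounded distance of the bounded set $f(E)$. Put $C=\overline E$. The maps in (3) extend continuously to $C$, with the same Lipschitz constant, the same displacement bound, and values in the same compact null sets. By equivalence of norms we may use the Euclidean norm, changing $L$: displacement bounds change by a constant factor, which does no harm, as $\varepsilon>0$ is arbitrary. By McShane's theorem applied to each coordinate, such an $f$ on $C$ extends to an $L'$-Lipschitz $\tilde f:\mathbb R^2\to\mathbb R^2$ with $L'=\sqrt2L$.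

**Step 2 (a disc almost filled by $C$).** We choose the scale. Suppose $\lambda^2(C)>0$; by Lebesgue's density theorem we may assume that $0$ is a density point of $C$. Choose $\tau\in(0,1)$ with $(2+L')\tau\le\frac12$. Let $B_r$ be the open disc of radius $r$ about $0$, and choose $r>0$ with $\lambda^2(B_r\setminus C)<\frac{\pi\tau^2r^2}4$.

Every $z\in B_r$ is within $\tau r$ of $C$. Otherwise the open disc $B(z,\tau r)$ misses $C$. But $B(z,\tau r)\cap B_r$ contains a disc of radius $\tau r/2$: if $|z|\ge\tau r/2$, take the one with center $z-\frac{\tau r}2\frac z{|z|}$, whose center has norm $|z|-\frac{\tau r}2$; if $|z|<\tau r/2$, take the one with center $0$. This disc has area $\frac{\pi\tau^2r^2}4$ and lies in $B_r\setminus C$, a contradiction. As $C$ is closed, every $z\in\overline{B_r}$ is also within $\tau r$ of $C$.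

**Step 3 (the image covers a disc).** Take $f$ as in (3) on $C$ with $\varepsilon=\tau r$, and $\tilde f$ as in Step 1. For $z\in\overline{B_r}$ pick $c\in C$ with $|z-c|\le\tau r$. Then
$$|\tilde f(z)-z|\le|\tilde f(z)-\tilde f(c)|+|f(c)-c|+|c-z|\le(L'+1+1)\tau r\le\frac r2 .$$
Let $|p|\le\frac r2$. The continuous map $z\mapsto p+z-\tilde f(z)$ sends $\overline{B_r}$ into itself. By Brouwer's theorem it has a fixed point, which means $p=\tilde f(z)$ for some $z\in\overline{B_r}$. So $\tilde f(\overline{B_r})$ contains the closed disc of radius $\frac r2$ about $0$.

**Step 4 (comparing areas).** An $L'$-Lipschitz map of the plane multiplies outer Lebesgue measure by at most $L'^2$, because two-dimensional Hausdorff measure has this property and is a constant multiple of outer Lebesgue measure. Since $f(C)$ is null,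
$$\frac{\pi r^2}4\le\lambda^2(\tilde f(\overline{B_r}))\le\lambda^2(f(C))+L'^2\lambda^2(\overline{B_r}\setminus C)\le0+L'^2\,\frac{\pi\tau^2r^2}4<\frac{\pi r^2}4,$$
the last inequality because $L'\tau\le\frac12$. This contradiction shows that $\lambda^2(\overline E)=0$, and the proof of Theorem 2 is complete. $\blacksquare$
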